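# Good sequences for isotone set maps, a limit of measurable cardinals, and Martin's Maximum

## Finitary maps on a limit of measurable cardinals

For a cardinal $\kappa$, let $[\kappa]^{\le\aleph_0}$ be the set of all countable (finite or countably infinite) subsets of $\kappa$. Suppose that every countable $X\subseteq\kappa$ "controls" a countable set $F(X)\subseteq\kappa$, and that larger sets control more. Can we find an infinite sequence in which each term escapes the control of all later terms taken together?

**Definition 1.** A map $F\colon[\kappa]^{\le\aleph_0}\to[\kappa]^{\le\aleph_0}$ is *isotone* if $X\subseteq Y$ implies $F(X)\subseteq F(Y)$. A sequence $(\alpha_n)_{n<\omega}$ of elements of $\kappa$ is *good for $F$* if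
$$\alpha_n\notin F(\{\alpha_i:i>n\})\qquad\text{for all }n<\omega .$$
An isotone $F$ on $\kappa$ with no good sequence is a *counterexample on $\kappa$*. We write $(*)_\kappa$ for the assertion that every isotone $F\colon[\kappa]^{\le\aleph_0}\to[\kappa]^{\le\aleph_0}$ has a good sequence, and $(*)$ for the assertion that $(*)_\kappa$ holds for some infinite cardinal $\kappa$.

For example, let $\kappa=\omega$ and $F(X)=X\cup\{x+1:x\in X\}$. The sequence $0,1,2,\dots$ is good, because $F(\{i:i>n\})=\{i:i>n\}$. By contrast, $F(X)=\omega$ for all $X$ has no good sequence, so $(*)_{\aleph_0}$ fails.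

Two small facts will be used constantly. First, a subsequence of a good sequence is good: it has fewer later terms, and $F$ is isotone. Second, if $F$ is a counterexample, so is $X\mapsto X\cup F(X)$, since a good sequence for the larger map is good for $F$. Whenever $X\subseteq F(X)$ for all $X$, the terms of a good sequence are pairwise distinct, because $\alpha_n\notin\{\alpha_i:i>n\}$.

The statement $(*)$ comes from Friedrich Wehrung, "Infinite combinatorial issues raised by lifting problems in universal algebra", arXiv:1009.0949 (2010), where its status is left open. The question is whether $(*)$ can hold at all: is it refutable in ZFC, or consistent, possibly relative to large cardinals?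

We begin with maps for which a good sequence is easy to find, on a suitable $\kappa$. Recall that an uncountable cardinal $\mu$ is *measurable* if it carries a nonprincipal ultrafilter $U$ that is $\mu$-complete, meaning closed under intersections of fewer than $\mu$ members. Measurable cardinals are inaccessible, so $\mu^{\aleph_0}=\mu$ and $2^\nu<\mu$ for $\nu<\mu$. Subsets of $\mu$ of size less than $\mu$ are not in $U$. Fix measurable cardinals $\kappa_0<\kappa_1<\cdots$ with such ultrafilters $U_n$ on $\kappa_n$, and let $\kappa=\sup_n\kappa_n$.

**Lemma 2.** Let $n_1<\dots<n_l$ with $l\ge1$, and let $g\colon\kappa_{n_1}\times\dots\times\kappa_{n_l}\to P$ with $|P|<\kappa_{n_1}$. Then there are $A_j\in U_{n_j}$ such that $g$ is constant on $A_1\times\dots\times A_l$.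

*Proof.* By induction on $l$. If $l=1$, then $\kappa_{n_1}$ is partitioned into fewer than $\kappa_{n_1}$ pieces, and by completeness one piece is in $U_{n_1}$. Let $l>1$. For each $x=(x_1,\dots,x_{l-1})$ the case $l=1$ gives a set $A_x\in U_{n_l}$ on which $g(x,\cdot)$ has a constant value $g'(x)$. There are fewer than $\kappa_{n_l}$ tuples $x$, so $A_l=\bigcap_xA_x\in U_{n_l}$. Apply the induction hypothesis to $g'$. $\square$

**Proposition 3.** Let $f\colon[\kappa]^{<\omega}\to[\kappa]^{\le\aleph_0}$ be any function, and let $F(X)=\bigcup\{f(a):a\subseteq X\text{ finite}\}$. Then there are $B_n\in U_n$ such that every $s\in\prod_nB_n$ is good for $F$.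

*Proof.* Fix $n<n_1<\dots<n_l$. If $l\ge1$, consider the map
$$(x_1,\dots,x_l)\mapsto f(\{x_1,\dots,x_l\})\cap\kappa_n .$$
Its values are countable subsets of $\kappa_n$, of which there are $\kappa_n^{\aleph_0}=\kappa_n<\kappa_{n_1}$. By Lemma 2 it is constant on a product of sets from $U_{n_1},\dots,U_{n_l}$, with a value $c$ that is a countable subset of $\kappa_n$. If $l=0$, put $c=f(\emptyset)\cap\kappa_n$. There are only countably many patterns $(n;n_1,\dots,n_l)$, and each imposes finitely many requirements: the sets at $n_1,\dots,n_l$ are to be contained in those given by Lemma 2, and the set at $n$ is to avoid $c$. By countable completeness there are $B_n\in U_n$ meeting all requirements.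

Let $s\in\prod_nB_n$ and let $a\subseteq\{s(i):i>n\}$ be finite. Choosing one index for each element of $a$, write $a=\{s(n_1),\dots,s(n_l)\}$ with $n<n_1<\dots<n_l$. Then $f(a)\cap\kappa_n$ is the constant value $c$ of this pattern, and $s(n)\in B_n$ avoids $c$. So $s(n)\notin f(a)$. $\square$

What changes for general $F$? Now $F(\{s(i):i>n\})$ depends on infinitely many coordinates at once, and Lemma 2 speaks only about finitely many. We also note for later that the proof of Proposition 3 hardly uses that the values are countable. It works verbatim for values of size at most $2^{\aleph_0}$, because $\kappa_n^{2^{\aleph_0}}=\kappa_n$ and $2^{\aleph_0}<\kappa_n$. We shall see that in the general case this difference is decisive.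

## Theorems A and B

Recall that a $\mu$-complete nonprincipal ultrafilter $U$ on $\mu$ is *normal* if for all $C_\alpha\in U$ $(\alpha<\mu)$ the diagonal intersection $\{\beta<\mu:\forall\alpha<\beta\ \ \beta\in C_\alpha\}$ is in $U$. Every measurable cardinal carries a normal ultrafilter, and "normal ultrafilter" below always includes completeness and nonprincipality.

A poset $\mathbb P$ *preserves stationary subsets of $\omega_1$* if for every stationary $S\subseteq\omega_1$ it is forced that $S$ meets every closed unbounded subset of $\omega_1^V$. *Martin's Maximum* (MM) says: if $\mathbb P$ preserves stationary subsets of $\omega_1$ and $\mathcal D$ is a family of at most $\aleph_1$ dense subsets of $\mathbb P$, then some filter on $\mathbb P$ meets every member of $\mathcal D$.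

**Theorem A.** Assume MM. Let $\kappa_0<\kappa_1<\cdots$ be measurable, $\kappa=\sup_n\kappa_n$. Then $(*)_\kappa$ holds, hence $(*)$ holds. More precisely, let $U_n$ be normal ultrafilters on $\kappa_n$, $B_n^*\in U_n$, and $F\colon[\kappa]^{\le\aleph_0}\to[\kappa]^{\le\aleph_0}$ isotone. Then there are $s\in\prod_nB_n^*$ and $n_0<n_1<\cdots$ such that $(s(n_j))_j$ is good for $F$.

**Corollary.** If ZFC + "there is a supercompact cardinal $\tau$ with infinitely many measurable cardinals above it" is consistent, so is ZFC + $(*)$.

**Theorem B (ZFC).**

1. If $(*)_\kappa$ and $\kappa\le\kappa'$, then $(*)_{\kappa'}$.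
2. The least $\kappa$ with $(*)_\kappa$, if it exists, has cofinality $\omega$ and is $\ge\aleph_\omega$.
3. $(*)_\kappa$ fails iff there is a family $\mathcal A$ of countably infinite subsets of $\kappa$ such that every countably infinite subset of $\kappa$ has infinite intersection with some member of $\mathcal A$, and for each countable $X\subseteq\kappa$ the set $\bigcup\{A\in\mathcal A:|A\cap X|=\aleph_0\}$ is countable. (One may take $\mathcal A$ almost disjoint.)
4. $(*)$ fails in every generic extension by $\mathrm{Coll}(\omega,2^{\aleph_0})$.
5. Countability of the values cannot be relaxed to $\le2^{\aleph_0}$: for every $\kappa$ there is an isotone $F_0\colon[\kappa]^{\le\aleph_0}\to[\kappa]^{\le2^{\aleph_0}}$ with no good sequence.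
6. If $\mathbb Q$ is ccc, then $(*)_\kappa$ holds in $V$ iff it holds in $V^{\mathbb Q}$.

Together these answer the question. Relative to the hypothesis of the Corollary, $(*)$ is not refutable in ZFC. It is not a theorem of ZFC either, since by Theorem B(4) every model of ZFC has a forcing extension in which it fails.

We prove parts (1), (2) and (5) first, since they show what a proof of Theorem A has to overcome. Then come Theorem A and the Corollary, and finally parts (3), (4) and (6).

## Counterexamples on small cardinals, up to cofinality $\omega$

We know that $(*)_{\aleph_0}$ fails. For $\aleph_1$, put $F(X)=\sup\{\xi+1:\xi\in X\}$, a countable ordinal regarded as the set of smaller ordinals. This $F$ is isotone. If $(\alpha_n)$ were good, then $\alpha_n\notin F(\{\alpha_i:i>n\})$ would say $\alpha_n\ge\sup\{\alpha_i+1:i>n\}>\alpha_{n+1}$ for all $n$, an infinite descending sequence of ordinals. So $(*)_{\aleph_1}$ fails. The same idea, that increasing sequences are dangerous and there are no decreasing ones, carries counterexamples upward.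

**Proof of Theorem B(1).** Given an isotone $F$ on $\kappa'$, the map $X\mapsto F(X)\cap\kappa$ on $[\kappa]^{\le\aleph_0}$ is isotone. A good sequence for it lies in $\kappa$, so it is good for $F$. $\square$

**Proof of Theorem B(2).** Every infinite cardinal is $\aleph_0$, a successor, or an uncountable limit cardinal. An uncountable cardinal of cofinality $\omega$ is a limit cardinal, hence $\ge\aleph_\omega$. Since $(*)_{\aleph_0}$ fails, it suffices to show that the least $\kappa$ with $(*)_\kappa$ is neither a successor nor a limit cardinal of uncountable cofinality.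

**Successors.** *The purpose is to lift a counterexample $F$ on an infinite $\kappa$ to one on $\kappa^+$.* Choose injections $e_\alpha\colon\alpha\to\kappa$ for $\alpha<\kappa^+$. For countable $X\subseteq\kappa^+$ put
$$X'=\{e_\alpha(\beta):\beta<\alpha,\ \alpha,\beta\in X\},\qquad G(X)=X\cup\bigcup_{\alpha\in X}e_\alpha^{-1}[F(X')].$$
If $X\subseteq Y$, then $X'\subseteq Y'$, so $F(X')\subseteq F(Y')$ and $G(X)\subseteq G(Y)$. Each $e_\alpha$ is injective, so $G(X)$ is countable.

Suppose $(\alpha_n)$ is good for $G$. As $X\subseteq G(X)$, its terms are distinct, and a sequence of distinct ordinals has a strictly increasing subsequence. So we may assume that $(\alpha_n)$ is strictly increasing. Let $X_n=\{\alpha_i:i>n\}$ and $\beta_n=e_{\alpha_{n+1}}(\alpha_n)$. Since $\alpha_n\notin G(X_n)$ and $\alpha_{n+1}\in X_n$, we have $\alpha_n\notin e_{\alpha_{n+1}}^{-1}[F(X_n')]$, that is, $\beta_n\notin F(X_n')$. For $j>n$ both $\alpha_j$ and $\alpha_{j+1}$ are in $X_n$, so $\beta_j\in X_n'$. Hence $F(\{\beta_j:j>n\})\subseteq F(X'_n)$ does not contain $\beta_n$. This holds for every $n$, so $(\beta_n)$ is good for $F$, a contradiction. So $G$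 is a counterexample on $\kappa^+$.

**Limit cardinals $\kappa$ with $\mathrm{cf}(\kappa)>\omega$, assuming that $(*)_\nu$ fails for all infinite $\nu<\kappa$.** *The purpose is to glue counterexamples below $\kappa$ along suprema.* For infinite $\gamma<\kappa$, transfer a counterexample from $|\gamma|$ to the set $\gamma$ by a bijection and call it $F_\gamma$. For finite $\gamma$ put $F_\gamma(X)=\gamma$. For countable $X\subseteq\kappa$ let $\mathrm{cl}(X)$ be the set of suprema of nonempty subsets of $X$. Since $\mathrm{cf}(\kappa)>\omega$, $\mathrm{cl}(X)\subseteq\kappa$.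

The set $\mathrm{cl}(X)$ is countable. Indeed, let $\gamma\in\mathrm{cl}(X)\setminus X$ with $\gamma\ne\sup X$. Then $\gamma=\sup(X\cap\gamma)$, and $X\setminus\gamma\neq\emptyset$, since otherwise $\sup X=\gamma$. With $\xi=\min(X\setminus\gamma)$ we have $X\cap\gamma=X\cap\xi$, so $\gamma=\sup(X\cap\xi)$ is determined by $\xi\in X$.

Put $G(X)=X\cup\bigcup_{\gamma\in\mathrm{cl}(X)}F_\gamma(X\cap\gamma)$. This is isotone with countable values. A good sequence $(\alpha_n)$ for $G$ has distinct terms, and we may take it strictly increasing, with supremum $\gamma<\kappa$. Then $\gamma\in\mathrm{cl}(\{\alpha_i:i>n\})$ for every $n$, and $\{\alpha_i:i>n\}\cap\gamma=\{\alpha_i:i>n\}$. So $\alpha_n\notin F_\gamma(\{\alpha_i:i>n\})$ for all $n$, and $(\alpha_n)$ is good for $F_\gamma$, a contradiction. $\square$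

At a limit cardinal of cofinality $\omega$ the gluing breaks at one place: the supremum $\gamma$ of the good sequence may be $\kappa$ itself, and there is no $F_\kappa$ to appeal to. This is why Theorem A looks at a supremum of $\omega$ many cardinals.

## Eventual equality, and values of size continuum

Let us try to run the proof of Proposition 3 for general $F$. We would need Lemma 2 for the infinite product $\prod_{i>n}\kappa_i$. That version is false, even for functions with countably many values. Let $r$ choose a representative $r(s)$ from each class of $\prod_{i\ge1}\kappa_i$ modulo eventual equality, and let $g(s)$ be the least $N\ge1$ such that $s(i)=r(s)(i)$ for all $i\ge N$. Given sets $A_i$ with at least two elements and $s\in\prod_iA_i$ with $g(s)=N$, change $s(N)$ to another element of $A_N$. The new sequence $s'\in\prod_iA_i$ has $r(s')=r(s)$ and $s'(N)\ne s(N)=r(s)(N)$, so $g(s')=N+1$. Thus $g$ is not constant on $\prod_iA_i$.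

Eventual equality does more: it gives Theorem B(5).

**Proof of Theorem B(5).** Let $r$ choose a representative from each class of ${}^\omega\kappa$ modulo eventual equality. For any set $Y\subseteq\kappa$ put
$$F_0(Y)=Y\cup\bigcup\{\mathrm{ran}\,r(u):u\in{}^\omega Y\}.$$
$F_0$ is isotone. If $|Y|\le2^{\aleph_0}$, then $|{}^\omega Y|\le2^{\aleph_0}$, so $|F_0(Y)|\le2^{\aleph_0}$. We claim:
$$\text{there are no }Z_0\supseteq Z_1\supseteq\cdots\text{ with }Z_n\not\subseteq F_0(Z_{n+1})\text{ for all }n.\tag{1}$$
Otherwise choose $t_n\in Z_n\setminus F_0(Z_{n+1})$, put $t=(t_n)_{n<\omega}$, and let $N$ be such that $r(t)$ and $t$ agree from $N$ on. Let $t'_j=t_j$ for $j>N$ and $t'_j=t_{N+1}$ for $j\le N$. For $j>N$ we have $t_j\in Z_j\subseteq Z_{N+1}$, so $t'\in{}^\omega Z_{N+1}$. Also $t'$ is eventually equal to $t$, so $r(t')=r(t)$. Hence $t_N=r(t)(N)\in\mathrm{ran}\,r(t')\subseteq F_0(Z_{N+1})$, a contradiction.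

If $(\alpha_n)$ were good for $F_0$, then $Z_n=\{\alpha_i:i\ge n\}$ would violate (1), because $\alpha_n\in Z_n\setminus F_0(Z_{n+1})$. $\square$

So an argument that only uses that the values of $F$ are small compared with $\kappa_0$ cannot work. The proof of Proposition 3 is such an argument. A proof of $(*)_\kappa$ must use that the values are countable, and the contradiction below will be that a countable set contains $\aleph_1$ distinct points.

## What the ultrafilters give: $\aleph_1$ points with large sets of sequences

We start the proof of Theorem A. Assume MM, let $\kappa_n,U_n,B_n^*,F$ be as in the theorem, and suppose that the conclusion fails for $F$ and $(B_n^*)$.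

**Step 1.** *This step turns the failure into membership statements. For every $s\in\prod_nB_n^*$ there is $m$ with $s(m)\in F(\{s(i):i\ge k\})$ for all $k>m$.* Otherwise, for each $m$ pick $k(m)>m$ with $s(m)\notin F(\{s(i):i\ge k(m)\})$. Put $n_0=0$ and $n_{j+1}=k(n_j)$. Then $\{s(n_l):l>j\}\subseteq\{s(i):i\ge k(n_j)\}$, so by isotonicity $s(n_j)\notin F(\{s(n_l):l>j\})$ for all $j$. So $(s(n_j))_j$ is good, a contradiction.

**Step 2.** *This step finds one level $m$ at which many points $x$ are caught by many sequences.* For $x<\kappa_m$ let
$$K_x^m=\Big\{s\in\prod_{n>m}\kappa_n:\ x\in F(\{s(n):n\ge k\})\text{ for all }k>m\Big\}.$$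
Call $K\subseteq\prod_{n>m}\kappa_n$ *large* if $K\cap\prod_{n>m}B_n\neq\emptyset$ whenever $B_n\in U_n$ for all $n>m$. For example, $\prod_{n>m}A_n$ is large if all $A_n\in U_n$, while $\{s:s(m+1)=5\}$ is not large, since we may take $5\notin B_{m+1}$.

*Claim: for some $m$, $\{x<\kappa_m:K_x^m\text{ is large}\}\in U_m$.* Otherwise $Z_m:=\{x<\kappa_m:K_x^m\text{ not large}\}\in U_m$ for all $m$. For $x\in Z_m$ choose $B_n^{m,x}\in U_n$ $(n>m)$ with $K_x^m\cap\prod_{n>m}B_n^{m,x}=\emptyset$. Put
$$B_n=B_n^*\cap Z_n\cap\bigcap_{m<n}\ \bigcap_{x\in Z_m}B_n^{m,x}.$$
Fewer than $\kappa_n$ sets are intersected, so $B_n\in U_n$ by $\kappa_n$-completeness. Take $s\in\prod_nB_n$, let $m$ be as in Step 1, and put $x=s(m)\in Z_m$. Step 1 says $s{\restriction}(m,\omega)\in K_x^m$. But $s(n)\in B_n^{m,x}$ for all $n>m$, a contradiction.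

Fix such an $m$ and distinct $x_\gamma<\kappa_m$ $(\gamma<\omega_1)$ with $K^m_{x_\gamma}$ large. For $i\ge1$ write $\lambda_i=\kappa_{m+i}$ and $W_i=U_{m+i}$, and let $K_\gamma\subseteq\prod_{i\ge1}\lambda_i$ be the re-indexed $K_{x_\gamma}^m$. Thus, for every $\gamma<\omega_1$:
$$\text{if }s\in K_\gamma,\text{ then }x_\gamma\in F(\{s(i):i\ge k\})\text{ for all }k\ge1;\tag{2}$$
$$K_\gamma\cap\prod_{i\ge1}A_i\ne\emptyset\quad\text{whenever }A_i\in W_i\text{ for all }i\ge1.\tag{3}$$

How should we finish? The first thing to try is a single $s$ in uncountably many $K_\gamma$, for then the countable set $F(\{s(i):i\ge1\})$ would contain uncountably many $x_\gamma$. In Proposition 3 the constancy on products played this role. But (3) does not provide such an $s$, even together with the fact that each $K_\gamma$ is closed under finite changes of $s$ (which holds because $F$ is isotone).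

**Remark 4.** There are pairwise disjoint sets $K'_\gamma\subseteq\prod_i\lambda_i$ $(\gamma<\omega_1)$, each closed under finite changes, that satisfy (3). To see this, let $\rho=\kappa^{\aleph_0}>\kappa$, the inequality being König's theorem. Since $2^{\lambda_i}<\lambda_{i+1}$, there are at most $\prod_i2^{\lambda_i}\le\rho$ sequences $(A_i)$ with $A_i\in W_i$. For each of them $|A_i|=\lambda_i$. Split the index set into infinitely many infinite pieces. The product over each piece has size at least $\kappa$, so $|\prod_iA_i|\ge\kappa^{\aleph_0}=\rho$. A class modulo finite changes has at most $\kappa$ elements, so $\prod_iA_i$ meets at least $\rho$ classes. List all pairs $((A_i)_i,\gamma)$ with $\gamma<\omega_1$ in order type at most $\rho$. For each pair in turn choose a class that meets $\prod_iA_i$ and was not chosen before, and put it into $K'_\gamma$.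

The second thing to try is to take one $s^\gamma\in K_\gamma$ for each $\gamma$ and put $X=\bigcup_\gamma\{s^\gamma(i):i\ge1\}$. By isotonicity all $x_\gamma$ with $s^\gamma$ inside $X$ lie in $F(X)$. This is fine for countably many $\gamma$, but for $\aleph_1$ many $\gamma$ the set $X$ need not be countable, and then $F(X)$ is not defined.

By (2), however, only a tail of some $s\in K_\gamma$ has to lie in $X$. So it suffices to find one sequence $b(1),b(2),\dots$ of countable sets $b(i)\subseteq\lambda_i$ such that
$$\text{for every }\gamma<\omega_1\text{ there are }s\in K_\gamma\text{ and }k\text{ with }s(i)\in b(i)\text{ for all }i>k.\tag{4}$$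
These are $\aleph_1$ requirements on one countable object, which suggests a forcing axiom: force with trees of finite attempts at $b$. Two things must be arranged. Each requirement has to be dense, and the forcing has to preserve stationary subsets of $\omega_1$. The first dictates the choice of the branching sets of the trees.

## An ideal on the sets of order type $\omega$

Write $A\subseteq^*B$ if $A\setminus B$ is finite; for example, $\omega\subseteq^*\omega\setminus\{0,1,2\}$.

**Step 3.** *This step defines when a set $E$ of candidates for $b(i)$ is big, so that big sets stay big after we demand $\alpha\in b(i)$, for $W_i$-almost all $\alpha$.* Let $\mathcal Y_i$ be the set of subsets of $\lambda_i$ of order type $\omega$. As $\lambda_i$ is inaccessible, $|\mathcal Y_i|=\lambda_i$. Let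
$$\mathcal I_i=\{E\subseteq\mathcal Y_i:\ \exists C\in W_i\ \forall Y\in E\ \ Y\not\subseteq^*C\},\qquad \mathcal I_i^+=\{E\subseteq\mathcal Y_i:E\notin\mathcal I_i\}.$$
Call the members of $\mathcal I_i^+$ *positive*. So $E$ is positive iff for every $C\in W_i$ there is $Y\in E$ with $Y\subseteq^*C$. For example, for $C_0\in W_i$ the set $\{Y\in\mathcal Y_i:Y\subseteq C_0\}$ is positive, because each $C\cap C_0$ is infinite and so contains some $Y\in\mathcal Y_i$. For $D\notin W_i$ the set $\{Y\in\mathcal Y_i:Y\subseteq D\}$ is in $\mathcal I_i$, as witnessed by $C=\lambda_i\setminus D$.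

$\mathcal I_i$ is a proper ideal that is $\lambda_i$-complete and contains all singletons. It is closed under subsets by definition. It is proper because every $C\in W_i$ is infinite and so has a subset in $\mathcal Y_i$. Given fewer than $\lambda_i$ members with witnesses $C_\xi$, the set $\bigcap_\xi C_\xi\in W_i$ witnesses that their union is in $\mathcal I_i$. And $\{Y\}\in\mathcal I_i$ by $C=\lambda_i\setminus Y$, which is in $W_i$ because $Y$ is countable. In particular, all countable subsets of $\mathcal Y_i$ are in $\mathcal I_i$, a positive set has more than one element, and removing a member of $\mathcal I_i$ from a positive set leaves a positive set.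

For $E\subseteq\mathcal Y_i$ and $\alpha<\lambda_i$ let $E(\alpha)=\{Y\in E:\alpha\in Y\}$.

**Lemma 5.** If $E\in\mathcal I_i^+$, then $A_E:=\{\alpha<\lambda_i:E(\alpha)\in\mathcal I_i^+\}\in W_i$.

*Proof.* Otherwise $B=\{\alpha:E(\alpha)\in\mathcal I_i\}\in W_i$. For $\alpha\in B$ choose $C_\alpha\in W_i$ such that no $Y\in E(\alpha)$ satisfies $Y\subseteq^*C_\alpha$. Put $C_\alpha=\lambda_i$ for $\alpha\notin B$. By normality
$$C=B\cap\{\beta<\lambda_i:\forall\alpha<\beta\ \ \beta\in C_\alpha\}\in W_i .$$
As $E$ is positive, there is $Y\in E$ with $Y\subseteq^*C$. Choose $\alpha\in Y\cap C\subseteq B$. Every $\beta\in Y\cap C$ with $\beta>\alpha$ lies in $C_\alpha$. Only finitely many elements of $Y$ are outside $C$, and only finitely many are $\le\alpha$, because $Y$ has order type $\omega$. So $Y\subseteq^*C_\alpha$. But $Y\in E(\alpha)$, a contradiction. $\square$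

The star in $\subseteq^*$ is needed. If $\mathcal I_i$ were defined with $Y\not\subseteq C$, then every $E(\alpha)$ would be in the ideal: with $C=\lambda_i\setminus\{\alpha\}$, no $Y$ containing $\alpha$ is a subset of $C$.

## Trees with positive branching

**Step 4.** *This step defines the forcing.* A *node* is a finite sequence $t=\langle t(1),\dots,t(l)\rangle$ with $t(i)\in\mathcal Y_i$, and $|t|=l$ is its length. A condition in $\mathbb P$ is a set $T$ of nodes closed under initial segments, with a node $\mathrm{st}(T)\in T$ (the *stem*) such that all nodes of $T$ are comparable with $\mathrm{st}(T)$, and for every $t\in T$ with $t\supseteq\mathrm{st}(T)$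
$$\mathrm{succ}_T(t)=\{Y:t^\frown Y\in T\}\in\mathcal I^+_{|t|+1}.$$
The order is $T'\le T$ iff $T'\subseteq T$. For instance, the set of all nodes is a condition with empty stem, and it is the largest condition.

Suppose $T'\le T$. Then $\mathrm{st}(T')\in T$, so it is comparable with $\mathrm{st}(T)$. It cannot be a proper initial segment of $\mathrm{st}(T)$: positive sets have more than one element, so some $\mathrm{st}(T')^\frown Y\in T'\subseteq T$ would be incomparable with $\mathrm{st}(T)$. Hence $\mathrm{st}(T')\supseteq\mathrm{st}(T)$. The same argument with $T'=T$ and two candidate stems shows that the stem is unique.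

For $t\in T$ with $t\supseteq\mathrm{st}(T)$, let $T_t=\{u\in T:u\text{ comparable with }t\}$. This is a condition with stem $t$, and $T_t\le T$. If $S\le T$ and $\mathrm{st}(S)\supseteq t$, then $S\le T_t$, because all nodes of $S$ are comparable with $\mathrm{st}(S)$ and hence with $t$.

**Step 5.** *This step provides the dense sets that make the generic sequence infinite and satisfy (4).* Let $E_l=\{T:|\mathrm{st}(T)|\ge l\}$. It is dense: every $T$ has a node $t\supseteq\mathrm{st}(T)$ of length at least $l$, and $T_t\le T$. For $\gamma<\omega_1$ let
$$D_\gamma=\{T:\exists s\in K_\gamma\ \forall t\in T\ \forall i\ (|\mathrm{st}(T)|<i\le|t|\Rightarrow s(i)\in t(i))\}.$$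

*$D_\gamma$ is dense.* Let $T\in\mathbb P$ and $k=|\mathrm{st}(T)|$. For $i>k$ let $A_i$ be the intersection of the sets $A_{\mathrm{succ}_T(t)}$ over all $t\in T$ with $t\supseteq\mathrm{st}(T)$ and $|t|=i-1$. The number of nodes of length $i-1$ is $1$ if $i=1$ and $\lambda_{i-1}$ if $i\ge2$, in any case less than $\lambda_i$. So $A_i\in W_i$ by Lemma 5 and completeness. Put $A_i=\lambda_i$ for $1\le i\le k$. By (3) choose $s\in K_\gamma\cap\prod_iA_i$, and let
$$T'=\{t\in T:\forall i\ (k<i\le|t|\Rightarrow s(i)\in t(i))\}.$$
$T'$ is closed under initial segments, contains $\mathrm{st}(T)$, and all its nodes are comparable with $\mathrm{st}(T)$. For $t\in T'$ extending $\mathrm{st}(T)$ we have $\mathrm{succ}_{T'}(t)=(\mathrm{succ}_T(t))(s(|t|+1))$, which is positive because $s(|t|+1)\in A_{|t|+1}\subseteq A_{\mathrm{succ}_T(t)}$. So $T'\le T$ is a condition with stem $\mathrm{st}(T)$, and $s$ witnesses $T'\in D_\gamma$.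

It remains to show that MM applies to $\mathbb P$.

## Deciding a countable ordinal without moving the stem

**Step 6.** *This step is the basic tool for names of ordinals below $\omega_1$. If $\Vdash\dot\alpha<\omega_1^V$ and $T\in\mathbb P$, there is $T'\le T$ with the same stem deciding $\dot\alpha$.* Call $t\in T$ with $t\supseteq\mathrm{st}(T)$ *fine* if some $T'\le T_t$ with stem $t$ decides $\dot\alpha$. We must show that $\mathrm{st}(T)$ is fine.

First, *if $E=\{Y\in\mathrm{succ}_T(t):t^\frown Y\text{ fine}\}$ is positive, then $t$ is fine.* For $Y\in E$ choose $T^Y\le T_{t^\frown Y}$ with stem $t^\frown Y$ forcing $\dot\alpha=\alpha_Y$. Since $\lambda_{|t|+1}>\omega_1$ and $\mathcal I_{|t|+1}$ is $\lambda_{|t|+1}$-complete, there is $\alpha<\omega_1$ such that $E'=\{Y\in E:\alpha_Y=\alpha\}$ is positive; otherwise $E$ would be a union of $\aleph_1$ sets of the ideal. Let $T'=\bigcup_{Y\in E'}T^Y$. The nodes of $T^Y$ are comparable with $t^\frown Y$, hence with $t$. Also $\mathrm{succ}_{T'}(t)=E'$, and $\mathrm{succ}_{T'}(u)=\mathrm{succ}_{T^Y}(u)$ for $u\in T^Y$ with $u\supseteq t^\frown Y$. So $T'\le T_t$ is a condition with stem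 $t$, and $T'_{t^\frown Y}=T^Y$ for $Y\in E'$. Every $S\le T'$ has an extension whose stem has length greater than $|t|$. This stem extends $t^\frown Y$ for some $Y\in E'$, so the extension is below $T^Y$ and forces $\dot\alpha=\alpha$. Hence $T'$ forces $\dot\alpha=\alpha$, and $t$ is fine.

Now suppose that $\mathrm{st}(T)$ is not fine. By the previous paragraph, each non-fine $t$ has only $\mathcal I_{|t|+1}$-few fine successors, that is, $\{Y\in\mathrm{succ}_T(t):t^\frown Y\text{ fine}\}\in\mathcal I_{|t|+1}$. Let $T''$ be the set of those nodes of $T$ all of whose initial segments extending $\mathrm{st}(T)$ (including the node itself, if it extends the stem) are non-fine. For $t\in T''$ with $t\supseteq\mathrm{st}(T)$, $\mathrm{succ}_{T''}(t)$ is $\mathrm{succ}_T(t)$ with a set in the ideal removed, so it is positive. Thus $T''\le T$ is a condition with stem $\mathrm{st}(T)$. Let $S\le T''$ decide $\dot\alpha$. Then $\mathrm{st}(S)\in T''$ is not fine. But $S\le T_{\mathrm{st}(S)}$ has stem $\mathrm{st}(S)$ and decides $\dot\alpha$, so $\mathrm{st}(S)$ is fine, a contradiction.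

## Preserving stationary sets: a game on the branching

Let $S\subseteq\omega_1$ be stationary. We may assume that it consists of limit ordinals, by intersecting it with a closed unbounded set. Let $T_0\in\mathbb P$, and let $\dot C$ be a name for a closed unbounded subset of $\omega_1^V$. If only $T_0$ forces this, replace $\dot C$ by a name that is $\omega_1^V$ whenever $\dot C$ is not closed unbounded. For $\alpha<\omega_1$ let $\dot f(\alpha)$ name $\min(\dot C\setminus(\alpha+1))$. We look for $T^*\le T_0$ and $\delta\in S$ with $T^*\Vdash\delta\in\dot C$. It is enough that $T^*$ forces $\dot f(\alpha)<\delta$ for all $\alpha<\delta$.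

A natural try is to take a countable $N\prec H_\theta$ with $\delta=N\cap\omega_1\in S$ and to decide the values $\dot f(\alpha)$ inside $N$, where they come out below $\delta$. But $T^*$ cannot consist of nodes from $N$: then its branching sets would be countable, hence in the ideal. For nodes outside $N$, Step 6 gives decided values that are countable ordinals but need not be below $\delta$. What we need is that at each node, positively many successors $Y$ allow a decision below $\delta$, and that this persists along the tree. A game expresses exactly this, and determinacy lets us use $N$ for a single branch only. Recall the Gale–Stewart theorem: a two-player infinite game that is open for one of the players is determined.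

**Step 7.** *This step proves that $\mathbb P$ preserves stationary subsets of $\omega_1$.* For $\delta\in S$ let $\mathfrak G_\delta$ be the following game. Round $j$ starts with a condition $T_j$ with stem $t_j$, where $T_0$ is the given condition.

- Bad plays $\alpha_j<\delta$ and $E_j\in\mathcal I_{|t_j|+1}$.
- Good plays $T_{j+1}\le T_j$ with stem $t_j{}^\frown Y$ for some $Y\in\mathrm{succ}_{T_j}(t_j)\setminus E_j$, such that $T_{j+1}$ forces $\dot f(\alpha_j)=\gamma$ for some $\gamma<\delta$.

Good loses if he cannot move, and wins all infinite plays. Bad wins exactly when a position without a legal move for Good is reached, so the game is open for Bad, hence determined.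

**Step 7a.** *This step turns a strategy into a condition: if Good has a winning strategy $\sigma$ in $\mathfrak G_\delta$, then some $T^*\le T_0$ forces $\delta\in\dot C$.* Enumerate $\delta=\{\alpha_j:j<\omega\}$. We define sets $R_j$ of $j$-round partial plays in which Good follows $\sigma$ and Bad plays $\alpha_0,\dots,\alpha_{j-1}$ as ordinals, such that distinct members of $R_j$ have distinct final stems. Let $R_0$ contain only the empty play. For $\pi\in R_j$ let $T_\pi$ be its current condition and $t_\pi$ the stem of $T_\pi$, so $|t_\pi|=|\mathrm{st}(T_0)|+j$. Let $Z_\pi$ be the set of all $Y$ such that for some $E\in\mathcal I_{|t_\pi|+1}$ the answer of $\sigma$ to $(\alpha_j,E)$ after $\pi$ has stem $t_\pi{}^\frown Y$.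

The set $Z_\pi$ is positive. Otherwise Bad could play $(\alpha_j,Z_\pi)$. By the rules the answer of $\sigma$ would have stem $t_\pi{}^\frown Y$ with $Y\notin Z_\pi$, whereas $Y\in Z_\pi$ by definition.

For each $\pi\in R_j$ and each $Y\in Z_\pi$ put one corresponding extension of $\pi$, with final stem $t_\pi{}^\frown Y$, into $R_{j+1}$. Distinct members of $R_{j+1}$ then again have distinct final stems.

Let $T^*$ be the set of all initial segments of the nodes $t_\pi$, $\pi\in\bigcup_jR_j$. All its nodes are comparable with $\mathrm{st}(T_0)$. A node of $T^*$ of length $|\mathrm{st}(T_0)|+i$ is an initial segment of some $t_\pi$, so it equals $t_{\pi'}$, where $\pi'\in R_i$ consists of the first $i$ rounds of $\pi$. If $t_\pi{}^\frown Y\in T^*$ with $\pi\in R_j$, then $t_\pi{}^\frown Y=t_\rho$ for some $\rho\in R_{j+1}$. The first $j$ rounds of $\rho$ form a member of $R_j$ with final stem $t_\pi$, hence are $\pi$, and so $Y\in Z_\pi$. Therefore $\mathrm{succ}_{T^*}(t_\pi)=Z_\pi$, and $T^*$ is a condition with stem $\mathrm{st}(T_0)$. Since $t_\pi\in T_\pi\subseteq T_0$, $T^*\le T_0$. Moreover $T^*_{t_\pi}\le T_\pi$: the nodes of $T^*$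 that extend $t_\pi$ are of the form $t_\rho$ with $\rho$ extending $\pi$, and $t_\rho\in T_\rho\subseteq T_\pi$.

Fix $j$. Every $S'\le T^*$ has an extension whose stem has length at least $|\mathrm{st}(T_0)|+j+1$. This stem extends $t_\pi$ for some $\pi\in R_{j+1}$, so the extension is below $T^*_{t_\pi}\le T_\pi$. By the rules $T_\pi$ forces $\dot f(\alpha_j)<\delta$. So $T^*$ forces $\dot f(\alpha_j)<\delta$. As $j$ was arbitrary, $T^*$ forces $\dot f(\alpha)<\delta$ for all $\alpha<\delta$. Since $\delta$ is a limit ordinal, $\dot C\cap\delta$ is forced to be unbounded in $\delta$, and hence $T^*\Vdash\delta\in\dot C$.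

**Step 7b.** *This step shows that Good has a winning strategy in $\mathfrak G_\delta$ for some $\delta\in S$.* Otherwise, by determinacy, fix winning strategies $\tau_\delta$ for Bad, for all $\delta\in S$, viewed as functions of Good's previous moves. Let $\theta$ be large. Since $S$ is stationary, there is a countable $N\prec H_\theta$ containing all relevant objects, including $\mathbb P$, $T_0$, $\dot f$, $S$ and $\langle\tau_{\delta'}:\delta'\in S\rangle$, such that $\delta:=N\cap\omega_1\in S$. Note that $\delta\notin N$, so $\tau_\delta$ is not available inside $N$; the whole family of strategies is.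

We build an infinite play of $\mathfrak G_\delta$ in which Bad follows $\tau_\delta$ and all $T_j$ are in $N$. Suppose $T_1,\dots,T_j\in N$ are given and $(\alpha_j,E_j)=\tau_\delta(T_1,\dots,T_j)$. Then $\alpha_j<\delta$, so $\alpha_j\in N$. The set $E_j$ need not be in $N$, so we cover it. Let $E^*$ be the union of the second coordinates of $\tau_{\delta'}(T_1,\dots,T_j)$ over all $\delta'\in S$ for which $(T_1,\dots,T_j)$ is a legal sequence of Good's moves against $\tau_{\delta'}$. It is definable from members of $N$, so $E^*\in N$. It is a union of at most $\aleph_1<\lambda_{|t_j|+1}$ sets of the ideal, so $E^*\in\mathcal I_{|t_j|+1}$. And $E_j\subseteq E^*$, since $\delta$ is one of the $\delta'$.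

The set $\mathrm{succ}_{T_j}(t_j)\setminus E^*$ is positive, hence nonempty, and is in $N$. By elementarity choose $Y\in N$ in it. By Step 6, applied to $(T_j)_{t_j{}^\frown Y}$ and $\dot f(\alpha_j)$, and by elementarity, choose $T_{j+1}\in N$ with $T_{j+1}\le(T_j)_{t_j{}^\frown Y}$ and stem $t_j{}^\frown Y$, deciding $\dot f(\alpha_j)=\gamma$. The ordinal $\gamma<\omega_1$ is definable from members of $N$, so $\gamma\in N\cap\omega_1=\delta$. Also $Y\notin E_j$. So the move $T_{j+1}$ is legal in $\mathfrak G_\delta$, and the play continues. The resulting infinite play is won by Good although Bad followed $\tau_\delta$. This contradicts the choice of $\tau_\delta$.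

By Steps 7a and 7b, some $T^*\le T_0$ and $\delta\in S$ satisfy $T^*\Vdash\delta\in\dot C$. Since $T_0$, $\dot C$ and $S$ were arbitrary, $\mathbb P$ preserves stationary subsets of $\omega_1$.

## Trapping $\aleph_1$ points in one countable set

**Step 8.** *This step applies MM, obtains (4), and finishes the proof of Theorem A.* By MM there is a filter $\mathfrak g\subseteq\mathbb P$ meeting all $E_l$ $(l<\omega)$ and all $D_\gamma$ $(\gamma<\omega_1)$. Any two members of $\mathfrak g$ have a common extension in $\mathfrak g$, whose stem extends both stems. So stems of members of $\mathfrak g$ are pairwise comparable. Let $b=\bigcup\{\mathrm{st}(T):T\in\mathfrak g\}$. Since $\mathfrak g$ meets every $E_l$, $b$ is an infinite sequence $b(1),b(2),\dots$ with $b(i)\in\mathcal Y_i$. The set $X=\bigcup_{i\ge1}b(i)\subseteq\kappa$ is countable.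

Fix $\gamma<\omega_1$. Take $T\in\mathfrak g\cap D_\gamma$ with witness $s\in K_\gamma$, and let $k=|\mathrm{st}(T)|$. For $i>k$ choose $T'\in\mathfrak g\cap E_i$ and $T''\in\mathfrak g$ below $T$ and $T'$. Then $\mathrm{st}(T'')$ is a node of $T$ of length at least $i$, so by the choice of $s$ we have $s(i)\in\mathrm{st}(T'')(i)=b(i)$. This is (4). Hence $\{s(i):i\ge k+1\}\subseteq X$, and by (2) and isotonicity
$$x_\gamma\in F(\{s(i):i\ge k+1\})\subseteq F(X).$$
So the countable set $F(X)$ contains the $\aleph_1$ distinct points $x_\gamma$, a contradiction. This proves the precise statement in Theorem A. With $B_n^*=\kappa_n$ it gives $(*)_\kappa$. $\blacksquare$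

Only the forcing axiom for $\aleph_1$ dense subsets of posets of this form was used.

## Martin's Maximum below infinitely many measurable cardinals

**Proof of the Corollary.** Let $\tau$ be supercompact with infinitely many measurable cardinals above it. By Foreman–Magidor–Shelah (*Martin's Maximum, saturated ideals, and nonregular ultrafilters I*, Ann. of Math. 127 (1988); see also Jech, *Set Theory*, 3rd ed., Ch. 37), MM holds after forcing with a revised countable support iteration of size $\tau$, contained in $V_\tau$. By Lévy–Solovay, a cardinal that is measurable and larger than the size of the forcing stays measurable. So in the extension MM holds and there are infinitely many measurable cardinals above $\tau$. Take the first $\omega$ of them in increasing order as $\kappa_0<\kappa_1<\cdots$ and apply Theorem A. $\square$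

So in any model of MM with infinitely many measurable cardinals, $(*)_\kappa$ holds for the supremum $\kappa$ of any increasing $\omega$-sequence of measurable cardinals, and then, by Theorem B(1), for every larger cardinal.

## Counterexamples as families of countable sets

We turn to Theorem B(3), which replaces maps by families of sets. For instance, on $\kappa=\omega$ the family $\mathcal A=\{\omega\}$ has the properties required there. A family is *almost disjoint* if any two distinct members have finite intersection.

**Proof of Theorem B(3), from a family to a map.** Let $\mathcal A$ be as in (3), and put $F(X)=X\cup\bigcup\{A\in\mathcal A:|A\cap X|=\aleph_0\}$. This is isotone, with countable values by hypothesis. Suppose $(\alpha_n)$ is good for $F$. Since $X\subseteq F(X)$, its terms are distinct, so $\{\alpha_n:n<\omega\}$ is countably infinite and has infinite intersection with some $A\in\mathcal A$. Choose $n$ with $\alpha_n\in A$. Then $A\cap\{\alpha_i:i>n\}$ is infinite, so $\alpha_n\in A\subseteq F(\{\alpha_i:i>n\})$, a contradiction.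

**Proof of Theorem B(3), from a map to a family.** Let $F$ be a counterexample on $\kappa$. Call a countably infinite $A\subseteq\kappa$ *homogeneous* if $A\subseteq F(t)$ for all infinite $t\subseteq A$. For example, for $F(X)=\sup\{\xi+1:\xi\in X\}$ on $\omega_1$, every $A$ of order type $\omega$ is homogeneous, because every infinite $t\subseteq A$ is cofinal in $A$, and so $F(t)=\sup A$. The set $\omega+1$ is not homogeneous, because $\omega\notin F(\omega)=\omega$.

*Every countably infinite $S\subseteq\kappa$ contains a homogeneous set.* For any $a$ and any infinite $S'\subseteq S$, either $a\notin F(S'')$ for some infinite $S''\subseteq S'$, or $a\in F(t)$ for all infinite $t\subseteq S'$. So, starting with $S_0=S$, we can pick $a_j\in S_j$ and an infinite $S_{j+1}\subseteq S_j\setminus\{a_j\}$ such that either $a_j\notin F(S_{j+1})$ (type 0), or $a_j\in F(t)$ for all infinite $t\subseteq S_{j+1}$ (type 1). The $a_j$ are distinct, and $a_i\in S_{j+1}$ for all $i>j$. If infinitely many $j$ had type 0, the corresponding $a_j$ would form a good sequence, because the terms after $a_j$ lie in $S_{j+1}$, and $a_j\notin F(S_{j+1})$. So there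 is $j_0$ such that all $j\ge j_0$ have type 1. Let $A=\{a_j:j\ge j_0\}$. If $t\subseteq A$ is infinite and $j\ge j_0$, then $t\cap S_{j+1}$ is infinite, since it omits only elements of $\{a_i:i\le j\}$. So $a_j\in F(t\cap S_{j+1})\subseteq F(t)$. Thus $A$ is homogeneous.

By Zorn's lemma let $\mathcal A$ be a maximal almost disjoint family of homogeneous sets. Let $S$ be countably infinite, and let $A'\subseteq S$ be homogeneous. By maximality either $A'\in\mathcal A$, or $A'$ has infinite intersection with some $A\in\mathcal A$. In either case $S$ has infinite intersection with a member of $\mathcal A$. Now let $X\subseteq\kappa$ be countable. If $A\in\mathcal A$ and $|A\cap X|=\aleph_0$, then $A\subseteq F(A\cap X)\subseteq F(X)$ by homogeneity. So the union in (3) is contained in the countable set $F(X)$. $\square$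

## Transferring counterexamples to generic extensions

Parts (4) and (6) of Theorem B share one argument. A map in $V$ does not act on countable sets that are new in $V[G]$. We extend it by covering such sets by sets of $V$, and then have to exclude good sequences that are new. What saves us is that the absence of descending chains is a statement of well-foundedness, and well-foundedness is absolute: a relation of $V$ that is well-founded in $V$ has a rank function in $V$, and this still serves in $V[G]$.

**Lemma 6.** Let $\mathcal Z\in V$ be a family of subsets of $\kappa$ closed under finite intersections, and let $F\in V$ be an isotone map from $\mathcal Z$ to subsets of $\kappa$ such that in $V$ there is no sequence $Z_0\supseteq Z_1\supseteq\cdots$ in $\mathcal Z$ with all $Z_n\not\subseteq F(Z_{n+1})$. Let $V[G]$ be a generic extension in which every countable $X\subseteq\kappa$ is contained in some $Y\in\mathcal Z$, and all $F(Y)$ $(Y\in\mathcal Z)$ are countable. In $V[G]$ put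
$$F^+(X)=\bigcap\{F(Y):Y\in\mathcal Z,\ X\subseteq Y\}.$$
Then $F^+$ is a counterexample on $\kappa$ in $V[G]$.

*Proof.* If $X\subseteq X'$, then fewer $Y$ contain $X'$, so $F^+(X)\subseteq F^+(X')$. The values are countable, since for each countable $X$ at least one $Y$ occurs. Suppose $(\alpha_n)\in V[G]$ is good for $F^+$. Choose $Y_n\in\mathcal Z$ with $\{\alpha_i:i>n\}\subseteq Y_n$ and $\alpha_n\notin F(Y_n)$. The set $Y_0\cap\dots\cap Y_n$ is in $\mathcal Z$, still contains $\{\alpha_i:i>n\}$, and by isotonicity its image under $F$ still omits $\alpha_n$. So we may assume $Y_0\supseteq Y_1\supseteq\cdots$. Then $\alpha_{n+1}\in Y_n\setminus F(Y_{n+1})$ for all $n$. So the relation "$Y\subseteq Z$ and $Z\not\subseteq F(Y)$" between $Y,Z\in\mathcal Z$ is ill-founded in $V[G]$. But it is well-founded in $V$ by hypothesis, and well-foundedness is absolute, a contradiction. $\square$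

**Proof of Theorem B(4).** Recall that $\mathbb C=\mathrm{Coll}(\omega,2^{\aleph_0})$ consists of finite partial functions from $\omega$ to $2^{\aleph_0}$. So $|\mathbb C|=2^{\aleph_0}$, and $\mathbb C$ makes $(2^{\aleph_0})^V$ countable. Let $\kappa$ be any infinite cardinal of $V[G]$. We apply Lemma 6 with $\mathcal Z=([\kappa]^{\le2^{\aleph_0}})^V$ and with $F$ the restriction to $\mathcal Z$ of the map $F_0$ from the proof of Theorem B(5), computed in $V$. The hypothesis about sequences in $V$ is (1). A nonempty countable $X\subseteq\kappa$ in $V[G]$ is the range of a function $h\colon\omega\to\kappa$. For each $n$ the name of $h(n)$ has at most $|\mathbb C|=2^{\aleph_0}$ possible values, so $X$ is covered by a set of $V$ of size at most $2^{\aleph_0}$ in $V$. Finally, each $F_0(Y)$ with $Y\in\mathcal Z$ has size at most $2^{\aleph_0}$ in $V$, hence is countable in $V[G]$. So $(*)_\kappa$ fails in $V[G]$. As $\kappa$ was arbitrary, $(*)$ fails in $V[G]$. $\square$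

**Proof of Theorem B(6).** Let $\mathbb Q$ be ccc.

*If $(*)_\kappa$ fails in $V$, it fails in $V^{\mathbb Q}$.* Let $F$ be a counterexample in $V$ and $\mathcal Z=([\kappa]^{\le\aleph_0})^V$. If $Z_0\supseteq Z_1\supseteq\cdots$ were in $\mathcal Z$, with $\alpha_n\in Z_n\setminus F(Z_{n+1})$ for all $n$, then $\{\alpha_i:i>n\}\subseteq Z_{n+1}$ would give $\alpha_n\notin F(\{\alpha_i:i>n\})$, and $(\alpha_n)$ would be good for $F$. So in $V$ there is no sequence as excluded in Lemma 6. Since $\mathbb Q$ is ccc, every countable set of ordinals in the extension is covered by a countable set of $V$, and the sets $F(Y)$, countable in $V$, remain countable. By Lemma 6, $(*)_\kappa$ fails in every extension by $\mathbb Q$.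

*If some $q\in\mathbb Q$ forces that $(*)_\kappa$ fails, then it fails in $V$.* Let $q$ force that $\dot F$ is a counterexample on $\kappa$. In $V$, for countable $X\subseteq\kappa$, let
$$F'(X)=\{\beta<\kappa:\exists p\le q\ \ p\Vdash\beta\in\dot F(X)\}.$$
It is isotone because $q$ forces $\dot F$ to be isotone. It is countable: take a name, below $q$, for an enumeration of $\dot F(X)\cup\{0\}$ in type $\omega$. By the ccc each of its countably many terms has only countably many possible values, and $F'(X)$ is contained in the set of all these values. Suppose $(\alpha_n)\in V$ were good for $F'$. Then for each $n$ no $p\le q$ forces $\alpha_n\in\dot F(\{\alpha_i:i>n\})$, so $q$ forces $\alpha_n\notin\dot F(\{\alpha_i:i>n\})$. Hence $q$ would force $(\alpha_n)$ to be good for $\dot F$, a contradiction. So $F'$ is a counterexample on $\kappa$ in $V$. $\blacksquare$
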